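# Three measures on a projective foliated bundle: can two of them be equivalent in variable curvature?

## 1. The guess that equivalence forces constant curvature

Take a closed surface $\Sigma$ with a metric of negative curvature and a flat bundle over it with fiber $\mathbb{CP}^1$. The total space $M$ is foliated by surfaces that cover $\Sigma$ and carry its metric. There are three natural ways to select a probability measure on $M$: by the Laplacian along the leaves, by the geodesic flow along the leaves, and by the area of large discs in the leaves. If the curvature is constant, we shall see that these three choices agree up to densities bounded above and below. The question of these notes, posed from Sébastien Alvarez, "Gibbs measures for foliated bundles with negatively curved leaves", arXiv:1311.3574 (2013), is the converse: if two of the three measures have the same null sets, must the curvature be constant?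

The answer one would first guess is yes. The Laplacian, the geodesic flow and the area growth each produce a measure on the circle at infinity of the universal cover of $\Sigma$, and in variable curvature these three circle measures are mutually singular (Step 1 in Section 12). It seems natural that the measures on $M$ remember this. Let us fix the definitions and then test the guess.

**Definition 1.1 (the bundle).** Let $\rho:\pi_1(\Sigma)\to PSL_2(\mathbb C)$ be a representation. Put $M=(\widetilde\Sigma\times\mathbb{CP}^1)/\pi_1(\Sigma)$, where $\pi_1(\Sigma)$ acts by deck transformations on $\widetilde\Sigma$ and through $\rho$, by Möbius transformations, on $\mathbb{CP}^1$. Let $\Pi:M\to\Sigma$ be the projection, and let $\mathcal F$ be the image of the horizontal foliation $\{\widetilde\Sigma\times\{z\}\}$. Each leaf carries the metric lifted from $\Sigma$, so its universal cover is isometric to $\widetilde\Sigma$.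

Throughout we make the **standing assumption**: $\rho(\pi_1(\Sigma))$ has no invariant probability measure on $\mathbb{CP}^1$.

**Definition 1.2 (harmonic measure).** A harmonic measure for $\mathcal F$ is a probability measure $\mu$ on $M$ with $\int_M\Delta_{\mathcal F}f\,d\mu=0$ for every continuous $f:M\to\mathbb R$ that is smooth along leaves, with leafwise derivatives continuous on $M$. Here $\Delta_{\mathcal F}$ is the leafwise Laplacian.

Example: if $\rho$ is trivial, then $M=\Sigma\times\mathbb{CP}^1$, and $\mathrm{vol}\otimes\tau$ (normalized) is harmonic for every probability $\tau$ on $\mathbb{CP}^1$, because $\int_\Sigma\Delta f(\cdot,z)\,d\mathrm{vol}=0$ for each $z$. So there is no uniqueness; the trivial representation violates the standing assumption.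

**Definition 1.3 (SRB measure).** Let $T^1\mathcal F$ be the unit tangent bundle of the leaves, that is $(T^1\widetilde\Sigma\times\mathbb{CP}^1)/\pi_1(\Sigma)$, and let $G_t$ be the leafwise geodesic flow. Its local unstable manifolds are the lifts, inside the leaves $T^1\widetilde\Sigma\times\{z\}$, of the local unstable manifolds of the geodesic flow of $\Sigma$. An SRB measure for $G_t$ is a $G_t$-invariant probability measure on $T^1\mathcal F$ whose conditional measures along local unstable manifolds are absolutely continuous with respect to Riemannian measure on them. We use its image under $T^1\mathcal F\to M$.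

**Definition 1.4 (limits of large discs).** For $x\in M$ let $p:\widetilde L_x\to L_x$ be the universal cover of the leaf through $x$ and $\widetilde x\in p^{-1}(x)$. Let $m_{x,R}$ be the normalized area on the ball of radius $R$ about $\widetilde x$. An accumulation point of normalized area of large balls is a weak-* limit of $p_*m_{x_n,R_n}$ with $R_n\to\infty$ and arbitrary centers $x_n\in M$.

The following is given to us, and we use it as a black box.

**Theorem A.** Under the standing assumption, there is a unique harmonic measure for $\mathcal F$, a unique SRB measure for $G_t$ on $T^1\mathcal F$, and a unique accumulation point of normalized area of large balls, called the limit of large discs; it does not depend on the centers. Moreover, if $\Sigma$ has variable negative curvature and $\rho$ is quasifuchsian, then the harmonic measure, the projection of the SRB measure and the limit of large discs are pairwise mutually singular.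

**The problem.** Under the standing assumption, is it true that if two of these three measures on $M$ are equivalent (mutually absolutely continuous), then the curvature of $\Sigma$ is constant?

## 2. Fuchsian groups, constant curvature, and rotation groups

From now on $\Sigma$ is closed and orientable of genus $g\ge2$, $\Gamma=\pi_1(\Sigma)$ and $X=\widetilde\Sigma$. The circle at infinity of $X$ is $\partial X$.

*Fuchsian groups.* Write the metric as $e^{2v}g_0$ with $g_0$ hyperbolic, let $\rho$ be the holonomy of $g_0$, and let $s:\partial X\to\mathbb{RP}^1\subset\mathbb{CP}^1$ be the equivariant homeomorphism. Let $\omega_x$ be the visual probability of $(X,g_0)$ at $x$; its density with respect to $\omega_o$ is the Poisson kernel $k(x,o,\xi)$, which is $g_0$-harmonic in $x$, hence harmonic for the given metric, since $\Delta_{e^{2v}g_0}=e^{-2v}\Delta_{g_0}$ in dimension $2$. The measure $\mathrm{vol}(dx)\,s_*\omega_x(dz)$ on $X\times\mathbb{CP}^1$ is $\Gamma$-invariant. By Green's formula applied for each $\xi$, the measure on $M$ that it induces is harmonic. For the SRB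 measure, take Liouville measure on $T^1X$ and map it by $v\mapsto(v,s(v^-))$, where $v^-$ is the backward endpoint. The result is invariant under the flow, which fixes $v^-$. Along an unstable arc $v^-$ is constant, so the conditionals are those of Liouville measure, which are absolutely continuous (this is checked again in Section 9). The projection is $\mathrm{vol}(dx)\,s_*\lambda_x(dz)$, with $\lambda_x$ the image of normalized Lebesgue measure on $T_x^1X$ in $\partial X$. So comparing two measures on $M$ amounts to comparing two measures on the circle. A Fuchsian representation is quasifuchsian, so by Theorem A they are singular in variable curvature: the guess passes.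

*Constant curvature.* After scaling, $X=\mathbb H^2$ and $\omega_x=\lambda_x$. Once we have Proposition 11, which builds all three measures on $M$ from families on $\partial X$, this gives that for every admissible $\rho$ the first two measures coincide and the third is equivalent to them. This is consistent with the guess.

*Rotation groups.* Let $\rho$ take values in $SO(3)=PSU(2)$, acting on $\mathbb{CP}^1=S^2$ by rotations, and let $dA$ be normalized round area. Then $\mathrm{vol}\otimes dA$ descends to $M$ and is harmonic (normalize it), by the same computation as for trivial $\rho$, and Liouville $\otimes\, dA$ descends to an SRB measure which projects to the same measure. So here a harmonic measure and the projection of an SRB measure coincide, whatever the curvature. This does not contradict the guess, because $dA$ is an invariant probability and the case is excluded. But it raises a suspicion: perhaps a small perturbation of a rotation group has no invariant measure, while its three measures still have densities.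

## 3. Where the separation argument stops, and the counterexample

**The first approach.** Try to prove the guess by imitating the Fuchsian case. For general $\rho$ there need not be a usable boundary map $s$, but there is a substitute: a probability $\Theta$ on $\partial X\times\mathbb{CP}^1$, with first marginal a given boundary measure, that transforms under $\Gamma$ as that marginal does (Lemma 10). The measures on $M$ come from the projection of $\Theta$ (with weights) to $\mathbb{CP}^1$. Suppose two boundary measures are singular, separated by an invariant set $N\subset\partial X$. Then the two measures $\Theta$ are separated by $N\times\mathbb{CP}^1$. To separate the projections, one wants a set in $\mathbb{CP}^1$. If $\Theta$ is carried by the graph of an *injective* map $s$, then $s(N)$ works, because $s^{-1}(s(N))=N$. This gives a true statement, Proposition 3 below. Without injectivity the argument stops exactly here: the parts of $\Theta$ over $N$ and over its complement may lie over the same points of $\mathbb{CP}^1$, and singularity upstairs says nothing downstairs.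 We make this overlap as large as possible: every projection will be comparable to round area.

**A sensible perturbation, and its defect.** Start from a rotation group and perturb. Nearness of the new measures to Lebesgue in the weak sense says nothing about densities. The measures are limits of averages of $\rho(\gamma)_*dA$ over longer and longer $\gamma$ (this is how Lemma 10 constructs $\Theta$), and the distortion of $\rho(\gamma)$ may grow exponentially with the length of $\gamma$. What rescues us is a spectral gap, which makes averaging over rotations contract functions of integral zero by a definite factor.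

**The representation.** Let $V_i\in SO(3)$, $i=1,2,3$, be the rotation about the $i$-th coordinate axis through $\arccos(-3/5)$. Let $\sigma$ be the rotation through $2\pi/3$ about $u=(1,1,1)/\sqrt3$ which permutes the axes cyclically, so that $V_2=\sigma V_1\sigma^{-1}$ and $V_3=\sigma^2V_1\sigma^{-2}$. Choose a coordinate on $\mathbb{CP}^1$ in which $\pm u$ are $\infty,0$, and let $h_t(z)=e^tz$. In this coordinate $\sigma$ is $z\mapsto e^{\pm2\pi i/3}z$, so $h_t$ commutes with $\sigma$. With $\Gamma=\langle a_i,b_i\mid\prod[a_i,b_i]=1\rangle$, set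
$$\rho_t(a_1)=V_1,\quad\rho_t(b_1)=1,\quad\rho_t(a_2)=\sigma,\quad\rho_t(b_2)=h_t,\quad\rho_t(a_i)=\rho_t(b_i)=1\ (i\ge3).\tag{1}$$
The relation holds: $[V_1,1]=1$ and $[\sigma,h_t]=1$.

**No invariant measure for $t\ne0$.** Let $\mu$ be an $h_t$-invariant probability. The annuli $h_t^n\{1\le|z|<e^{|t|}\}$, $n\in\mathbb Z$, are disjoint, have equal $\mu$-mass and cover $\mathbb{CP}^1\setminus\{\pm u\}$, so this mass is $0$ and $\mu$ lives on $\{\pm u\}$. If $\mu$ is also $V_1$-invariant, its nonempty support $S'\subset\{\pm u\}$ satisfies $V_1S'=S'$. But $V_1u\ne-u$, since $V_1$ preserves the first coordinate $1/\sqrt3\neq0$, and $V_1u\ne u$, since $u$ is not on the axis of $V_1$. The same holds for $-u$. This is a contradiction.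

**Theorem 1.** For every closed orientable negatively curved $\Sigma$ there is $t_0>0$ such that for $0<|t|<t_0$ and $\rho=\rho_t$, the harmonic measure, the projection of the SRB measure and the limit of large discs are all equivalent to Lebesgue measure on $M$, with densities (with respect to a smooth volume) bounded above and below by positive constants. In particular (take $\Sigma$ of nonconstant negative curvature) the answer to the problem is negative, even if all three measures are equivalent.

**Theorem 2 (regularity).** For every $l\ge1$ there is $t_l>0$ such that for $0<|t|<t_l$ the harmonic measure and the projected SRB measure of $\rho_t$ lift to $X\times S^2$ as $\varphi_x(z)\,d\mathrm{vol}(x)\,dA(z)$ up to a constant, with $\varphi>0$ and $x\mapsto\varphi_x\in C^{2l-2}(S^2)$ continuous.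

**Proposition 3 (a case where the implication holds).** Let $\rho$ be any representation satisfying the standing assumption. Suppose there are a $\Gamma$-invariant Borel set $\partial'\subset\partial X$ of full measure for the visual measure class, the harmonic measure class and the Patterson–Sullivan measure class, and an injective Borel map $s:\partial'\to\mathbb{CP}^1$ with $s\gamma=\rho(\gamma)s$. If the curvature of $\Sigma$ is not constant, the three measures are pairwise mutually singular. So for such $\rho$, equivalence of two of them forces constant curvature.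

**The mechanism of Theorem 1.** Let $m_o$ be one of three probability measures on $\partial X$ with $\gamma_*m_o=c_\gamma m_o$, and let $\Theta$ have first marginal $m_o$ and satisfy $\gamma_*\Theta=c_\gamma\Theta$. Let $\mu_o$ be its projection to $\mathbb{CP}^1$. Suppose $p$ is a probability on $\Gamma$ with $\sum_\gamma p(\gamma)c_\gamma=1$. Then
$$\sum_\gamma p(\gamma)\rho(\gamma)_*\mu_o=(\mathrm{pr}_2)_*\Big(\sum_\gamma p(\gamma)c_\gamma\,\Theta\Big)=\mu_o.\tag{2}$$
A measure satisfying (2) is called $\rho_*p$-**stationary**. Two examples: $dA$ is stationary for the uniform measure on $\{V_i^{\pm1}\}$, and every measure is stationary for $p=\delta_e$. The second shows that the trivial solution $p=\delta_e$ of $\sum p(\gamma)c_\gamma=1$ is useless. We need $p$ to charge elements mapped to the $V_i^{\pm1}$, so that the spectral gap acts, and to have an exponential moment, so that the distortion of long elements is beaten when $|t|$ is small. Building such a $p$ for all three families is the technical core (Sections 4–7). Sections 8 and 9 tie the families to the three measures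 on $M$, and Section 10 uses the gap.

## 4. Comparison estimates on the universal cover

Multiplying the metric by a constant changes none of the three measures, so we assume $-b^2\le K\le-1$. Then $X$ is CAT$(-1)$: distances between points on the sides of a triangle, and angles, are at most those in the comparison triangle in $\mathbb H^2$. Fix $o\in X$ and a relatively compact Borel fundamental domain $D$. The letters $C,c>0$ denote constants that may change from line to line and depend only on $\Sigma$ and the family of measures under consideration.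

Let $c_{xz}$ be the unit speed geodesic from $x\in X$ to $z\in X\cup\partial X$. Put $b_z(x,y)=d(x,z)-d(y,z)$ for $z\in X$, and let $b_\xi(x,y)$ for $\xi\in\partial X$ be the limit as $z\to\xi$ (Busemann cocycle). The Gromov product $(z|z')_x=\frac12\big(d(x,z)+d(x,z')-d(z,z')\big)$ extends continuously to $X\cup\partial X$ with values in $[0,\infty]$. Put $d_x(\xi,\eta)=e^{-(\xi|\eta)_x}\le1$. Straight from the definitions,
$$|(\xi|\eta)_x-(\xi|\eta)_y|\le d(x,y),\qquad b_\zeta(x,y)=d(x,y)-2(x|\zeta)_y,\tag{3}$$
$$(\xi|\zeta)_x=(\xi|\zeta)_y+\tfrac12\big(b_\xi(x,y)+b_\zeta(x,y)\big),\tag{4}$$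
and by hyperbolicity $(p|r)_y\ge\min\{(p|q)_y,(q|r)_y\}-\delta$ on $X\cup\partial X$.

*Example.* In the disc model of $\mathbb H^2$ with $o=0$, $d_o(\xi,\eta)=|\xi-\eta|/2$ and $e^{-b_\xi(x,o)}=(1-|x|^2)/|x-\xi|^2$.

**(G0)** *Purpose: Gromov products are distances to geodesics, up to a constant.* In a triangle of $\mathbb H^2$ the inscribed circle touches the two sides at a vertex at distance equal to the Gromov product at that vertex. Its radius is at most $\frac12\log3$, the inradius of an ideal triangle, since every triangle lies in an ideal one. So the tangency points have mutual distances $\le\log3$, and by comparison so do the corresponding points of a triangle in $X$. In particular $d(y,[x,z])\le(x|z)_y+\log3$, and by limits also for boundary points.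

**(G1)** *Purpose: geodesics from a common point separate exponentially.* If two geodesics issue from $z$ and have distance $\le B$ at time $\ell$, then at time $r\le\ell$ their distance is $\le C_Be^{-(\ell-r)}$. By comparison it suffices to treat $\mathbb H^2$, where $\sinh(d(r)/2)=\sinh r\,\sin(\theta/2)$; hence $\sinh(d(r)/2)\le\frac{\sinh r}{\sinh\ell}\sinh(B/2)\le e^{r-\ell}\sinh(B/2)$. Letting $z\to\xi$: if two rays to $\xi$ are parametrized so that corresponding points lie on the same horocycle, and have distance $\le B$ at time $0$, then at time $s$ their distance is $\le C_Be^{-s}$.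

**(G2)** *Purpose: a large Gromov product means a long common beginning.* If $(z|z')_x\ge\tau$, then $d(c_{xz}(s),c_{xz'}(s))\le Ce^{-(\tau-s)}$ for $0\le s\le\tau$. Let $z,z'\in X$; boundary points follow by limits. In the comparison triangle the points at distance $(z|z')_x$ from the vertex are at distance $\le\log3$ by (G0), and the distance between points at equal distance $s$ from the vertex increases with $s$. So it is $\le\log3$ at $s=\tau$. Use (G1) in $\mathbb H^2$ and comparison.

**(G3)** *Purpose: Busemann functions are Hölder in the endpoint.* If $d(x,y)\le1$ and $(z|z')_x\ge\tau$, then $|b_z(x,y)-b_{z'}(x,y)|\le Ce^{-\tau/2}$. For $\tau<4$ this is trivial, the left side being $\le2$. Let $\tau\ge4$ and $z,z'\in X$. Put $w=c_{xz}(\tau/2)$ and let $w_y\in[y,z]$ have the same distance to $z$ as $w$; it exists because $d(x,z)-\tau/2\le d(y,z)+1-2$. The geodesics from $z$ to $x$ and to $y$ have lengths differing by at most $1$, so at time $\min(d(x,z),d(y,z))$ they are at distance $\le2$, and (G1) gives $d(w,w_y)\le Ce^{-\tau/2}$. Since $b_z(x,y)=d(x,w)-d(y,w_y)$, we get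 $|b_z(x,y)-b_w(x,y)|\le d(w,w_y)\le Ce^{-\tau/2}$. The same holds for $z'$ and $w'=c_{xz'}(\tau/2)$. Finally $|b_w(x,y)-b_{w'}(x,y)|\le2d(w,w')\le Ce^{-\tau/2}$ by (G2).

## 5. Regular families on the circle at infinity

**Definition 5.1.** A *regular family* is a family $(m_x)_{x\in X}$ of nonzero finite Borel measures on $\partial X$ such that

* (F1) $\gamma_*m_x=m_{\gamma x}$ for $\gamma\in\Gamma$;
* (F2) $m_x=k(x,y,\cdot)\,m_y$ with $k:X\times X\times\partial X\to(0,\infty)$ continuous;
* (F3) for some $\alpha\in(0,1]$, $|\log k(x,y,\xi)-\log k(x,y,\eta)|\le C\,d_x(\xi,\eta)^\alpha$ if $d(x,y)\le1$.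

The model is the visual measure of $\mathbb H^2$, with $k(x,y,\xi)=e^{-b_\xi(x,y)}$ and (F3) given by (G3).

*First consequences.* The common support of the $m_x$ is closed, nonempty and $\Gamma$-invariant, hence all of $\partial X$, because $\Gamma$ acts minimally on $\partial X$. So continuous densities are determined everywhere, and
$$k(x,z,\xi)=k(x,y,\xi)\,k(y,z,\xi),\qquad k(\gamma x,\gamma y,\gamma\xi)=k(x,y,\xi)\tag{5}$$
hold everywhere; the second follows from $m_{\gamma x}=\gamma_*(k(x,y,\cdot)m_y)=k(x,y,\gamma^{-1}\cdot)\,m_{\gamma y}$. The function $x\mapsto m_x(\partial X)=\int k(x,o,\cdot)\,dm_o$ is continuous, positive and $\Gamma$-invariant, so $C^{-1}\le m_x(\partial X)\le C$. By cocompactness $|\log k|\le C$ when $d(x,y)\le1$, and chaining along a geodesic gives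

**(H)** $|\log k(x,y,\xi)|\le C(1+d(x,y))$.

**The family $\nu$ (area of discs).** Let $\nu_x$ be the Patterson–Sullivan density of dimension $h$, where $h>0$ is the critical exponent, equal to the volume entropy. Then $k=e^{-hb_\xi(x,y)}$, and (F3) is (G3) with $\alpha=1/2$.

**The family $\omega$ (Laplacian).** Write the metric as $g=e^{2v}g_0$ on $\Sigma$ with $g_0$ hyperbolic (uniformization). The identity $(X,g)\to(X,g_0)=\mathbb H^2$ is $L$-bilipschitz for some $L\ge1$ and $\Gamma$-equivariant, so it identifies $\partial X$ with $\partial\mathbb H^2$ equivariantly. Let $\omega_x$ be the visual probability of $\mathbb H^2$ at $x$, with $k(x,y,\xi)=e^{-b^0_\xi(x,y)}$; a superscript $0$ refers to $g_0$. As in Section 2, $x\mapsto k(x,o,\xi)$ is the Poisson kernel and is harmonic for $g$. For (F3) we compare Gromov products. By the Morse lemma the $g$- and $g_0$-geodesics joining $\xi,\eta$ are at bounded distance. Since $(\xi|\eta)_x$ is at most the $g$-distance from $x$ to the $g$-geodesic, and by (G0) for $g_0$ the $g_0$-distance from $x$ to the $g_0$-geodesic is at most $(\xi|\eta)^0_x+\log3$,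 we get $(\xi|\eta)^0_x\ge(\xi|\eta)_x/L-C$. If $d(x,y)\le1$, join $x$ to $y$ by at most $L+1$ steps of $g_0$-length $\le1$ along a $g_0$-geodesic of length $\le L$; the product $(\xi|\eta)^0$ changes by at most $L$ along it. Then (G3) for $\mathbb H^2$ gives $|b^0_\xi(x,y)-b^0_\eta(x,y)|\le Ce^{-(\xi|\eta)^0_x/2}\le Ce^{-(\xi|\eta)_x/(2L)}$, which is (F3) with $\alpha=1/(2L)$.

**The family $\lambda$ (geodesic flow).** Let $\lambda_x$ be the image of normalized Lebesgue measure on $T^1_xX$ under $v\mapsto v^-$, equivalently under $v\mapsto v^+$, since $v\mapsto-v$ preserves Lebesgue measure. (F1) is clear. We prove (F2) and (F3) with $\alpha=1/4$.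

For $x,z\in X$ let $J_{x,z}$ solve $J''+KJ=0$ along $c_{xz}$ with $J(0)=0$, $J'(0)=1$. Put $A(x,z)=J_{x,z}(d(x,z))$ and $U=J'/J$. Then $U'=-K-U^2$ and $\coth s\le U(s)\le b\coth(bs)$. For $d(x,y)\le1$ put $Q_{x,y}(z)=\log A(x,z)-\log A(y,z)$.

**Claim 5.2.** If $z,z'\in X$ and $(z|z')_x\ge\tau\ge8$, then $|Q_{x,y}(z)-Q_{x,y}(z')|\le C\tau e^{-\tau/2}$.

*Proof.* Put $s_0=\tau/2$, $\beta=b_z(x,y)$, $\beta'=b_{z'}(x,y)$, so $|\beta|,|\beta'|\le1$. Note $d(x,z),d(x,z')\ge\tau$.

**Step 1: discard the parts beyond $s_0$.** For $2\le s\le d(x,z)$ let $E(s)=U_{x,z}(s)-U_{y,z}(s-\beta)$. The points $c_{xz}(s)$ and $c_{yz}(s-\beta)$ are equidistant from $z$, so by (G1) their distance is $\le Ce^{-s}$, and the curvatures there differ by $\le Ce^{-s}$. From the Riccati equations,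
$$E'=-(\text{curvature difference})-(U_{x,z}+U_{y,z})E,\qquad U_{x,z}+U_{y,z}\ge2,\qquad|E(2)|\le C,$$
so $|E(s)|\le Ce^{-2(s-2)}+C\int_2^se^{-2(s-r)}e^{-r}\,dr\le Ce^{-s}$. Integrating $E$ over $[s_0,d(x,z)]$, and using $d(x,z)-\beta=d(y,z)$,
$$Q_{x,y}(z)=\log J_{x,z}(s_0)-\log J_{y,z}(s_0-\beta)+O(e^{-s_0}),$$
and likewise for $z'$ with $\beta'$.

**Step 2: compare the initial parts.** The difference $F=U_{x,z}-U_{x,z'}$ tends to $0$ as $s\to0$, since both functions are $1/s+O(s)$. On $(0,s_0]$ it satisfies an equation of the same type, with curvature difference $\le Ce^{-(\tau-s)}\le Ce^{-s_0}$ by (G2). So $|F|\le Ce^{-s_0}$. Since $\log J(s)=\log s+\int_0^s(U-1/r)\,dr$, we get $|\log J_{x,z}(s_0)-\log J_{x,z'}(s_0)|\le Cs_0e^{-s_0}$. From $y$ we have $(z|z')_y\ge\tau-1$ and $s_0-\beta\le s_0+1\le\tau-1$, so in the same way $|\log J_{y,z}(s_0-\beta)-\log J_{y,z'}(s_0-\beta)|\le Cs_0e^{-s_0}$. Finally $U$ is bounded on $[1,\infty)$, so $|\log J_{y,z'}(s_0-\beta)-\log J_{y,z'}(s_0-\beta')|\le C|\beta-\beta'|\le Ce^{-s_0}$ by (G3). Add up. $\square$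

**The limit $\Psi$.** If $z,z'\to\xi$ then $(z|z')_x\to\infty$, so by Claim 5.2 the limit $\Psi(x,y,\xi)=\lim_{z\to\xi}A(x,z)/A(y,z)$ exists for $d(x,y)\le1$. Since $(c_{x\xi}(n)|\xi)_x=n$, the function $\log\Psi$ is the uniform limit of the continuous functions $(x,y,\xi)\mapsto Q_{x,y}(c_{x\xi}(n))$. So $\Psi$ is continuous, and $|\log\Psi|\le C$ by cocompactness. If $\tau=(\xi|\eta)_x>8$, the Claim gives in the limit $|\log\Psi(x,y,\xi)-\log\Psi(x,y,\eta)|\le C\tau e^{-\tau/2}\le Ce^{-\tau/4}$; otherwise we use the bound on $|\log\Psi|$. So the difference is always $\le Cd_x(\xi,\eta)^{1/4}$.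

**$\Psi$ is the density.** Let $\theta$ be the angle on $T^1_xX$, let $\xi=\xi(\theta)$ be the endpoint and $z=c(n)$ the point at time $n>1$ of the geodesic $c$ with direction $\theta$, and let $f_n(\theta)$ be the direction of $z$ at $y$ (orientation-compatible angles). The vector $\partial_\theta z$ has length $A(x,z)$ and is orthogonal to $c_{xz}$. In polar coordinates at $y$ this reads $f_n'(\theta)=A(x,z)\cos\psi/A(y,z)$, where $\psi$ is the angle at $z$ of the triangle $x,y,z$. It is at most the comparison angle $\bar\psi$, and the hyperbolic law of sines gives $\sin\bar\psi\le\sinh1/\sinh n$; moreover $\bar\psi$ is acute, being opposite to $[x,y]$, which is shorter than $[x,z]$. So $\psi\to0$ uniformly and $f_n'\to\Psi(x,y,\xi(\cdot))$ uniformly. Next, $(z|\xi)_y\ge(z|\xi)_x-1=n-1$, so by (G2) $d(c_{yz}(1),c_{y\xi}(1))\le Ce^{-n}$, and by comparison in the isosceles triangle with these two vertices and $y$, the angle at $y$ between $z$ and $\xi$ is $\le Ce^{-n}$. Thus $f_n$ converges uniformly to the map $f$ sending the direction of $\xi$ at $x$ to that at $y$. Therefore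 $f$ is $C^1$ with $f'=\Psi$, that is, $\lambda_y=\Psi(x,y,\cdot)\lambda_x$. So $k=1/\Psi$ for $d(x,y)\le1$, and in general $k$ is a product of such factors along an equally subdivided geodesic. By full support such a continuous density is unique, so (F2) holds, and (F3) holds with $\alpha=1/4$. $\square$

## 6. Shadows

Fix a regular family. Write $B_y(\xi,n)=\{\zeta\in\partial X:(\xi|\zeta)_y\ge n\}$ and $y_n=c_{y\xi}(n)$ for real $n\ge0$. *Example:* in $\mathbb H^2$ with $m=\omega$, $B_o(\xi,n)$ is the arc $|\xi-\zeta|\le2e^{-n}$, of measure $\frac2\pi\arcsin(e^{-n})\in[\frac2\pi e^{-n},e^{-n}]$, while $k(o_n,o,\xi)=e^n$. So the product of the two lies between $\frac2\pi$ and $1$; we need only weaker statements.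

**(S0)** *Purpose: distortion of $k$ at large distance.* $|\log k(x,y,\xi)-\log k(x,y,\eta)|\le C_2e^{\alpha d(x,y)}d_y(\xi,\eta)^\alpha$. Subdivide $[y,x]$ by equally spaced points $y=x_0,\dots,x_N=x$ with $N=\max(1,\lceil d(x,y)\rceil)$. By (5) and (F3) the left side is at most $C\sum_id_{x_{i+1}}(\xi,\eta)^\alpha\le C\sum_ie^{\alpha d(y,x_{i+1})}d_y(\xi,\eta)^\alpha$. If $N\ge2$ the steps have length in $[\frac12,1]$ and this is a geometric sum bounded by a multiple of its last term. In particular $\log k(y_n,y,\cdot)$ differs from its value at $\xi$ by at most $C_2$ on $B_y(\xi,n)$.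

**(S1)** *Purpose: upper bound on shadows.* $m_y(B_y(\xi,n))\,k(y_n,y,\xi)\le C$. Indeed $e^{-C_2}k(y_n,y,\xi)\,m_y(B_y(\xi,n))\le\int k(y_n,y,\cdot)\,dm_y=m_{y_n}(\partial X)\le C$.

**(N)** *Purpose: seen from $y_n$, the shadow contains a fixed neighborhood of $\xi$.* If $(\xi|\zeta)_{y_n}>\delta$, then $\zeta\in B_y(\xi,n)$. Since $(y|\xi)_{y_n}=0$, the four-point inequality forces $(y|\zeta)_{y_n}\le\delta$, so $b_\zeta(y,y_n)\ge n-2\delta$ by (3), while $b_\xi(y,y_n)=n$. By (4), $(\xi|\zeta)_y\ge(\xi|\zeta)_{y_n}+n-\delta>n$.

**(P)** *Purpose: a uniform positive mass at bounded scale.* There are $N,c>0$ with $m_y\{\zeta:\delta<(\xi|\zeta)_y<N\}\ge c$ for all $y,\xi$. Let $f_N(y,\xi)$ be the left side; it equals $\int1_{U_N}(y,\xi,\zeta)\,k(y,o,\zeta)\,dm_o(\zeta)$, where $U_N=\{\delta<(\xi|\zeta)_y<N\}$ is open in $X\times\partial X\times\partial X$. The integrand is nonnegative and lower semicontinuous in $(y,\xi)$, so by Fatou $f_N$ is lower semicontinuous; it is also $\Gamma$-invariant. As $N\to\infty$ it increases to $m_y\{\zeta\ne\xi:(\xi|\zeta)_y>\delta\}$, the measure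 of an open set that is nonempty because $\partial X$ has no isolated points; this is positive by full support. So each point of $\overline D\times\partial X$ has a neighborhood on which some $f_N$ is bounded below by a positive constant. A finite subcover and monotonicity in $N$ finish.

**(S2)** *Purpose: shadows have exponentially small mass.* $m_y(B_y(\xi,n))\le Ce^{-\varsigma n}$ for some $\varsigma>0$. Let $B_j=B_y(\xi,j)$ and $A_j=\{\delta<(\xi|\zeta)_{y_j}<N\}$. By (N), and since $(\xi|\zeta)_y\le(\xi|\zeta)_{y_j}+j$, we have $A_j\subset B_j\setminus B_{j+N}$. By (S0) and (P),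
$$\frac{m_y(A_j)}{m_y(B_j)}\ge e^{-2C_2}\frac{m_{y_j}(A_j)}{m_{y_j}(B_j)}\ge c'.$$
So $m_y(B_{j+N})\le(1-c')\,m_y(B_j)$; iterate.

**(S3)** *Purpose: the kernel decays along rays.* $k(y,y_n,\xi)\le Ce^{-\varsigma n}$. By (S0), $k(y,y_n,\xi)\,m_{y_n}(B_y(\xi,n))\le e^{C_2}m_y(B_y(\xi,n))$. Use (S2), and $m_{y_n}(B_y(\xi,n))\ge c$ from (N) and (P).

## 7. Decomposing Hölder functions into the densities $c_\gamma$

Normalize $m_o(\partial X)=1$ and put $c_\gamma=k(\gamma o,o,\cdot)$. Then $\gamma_*m_o=c_\gamma m_o$ and $\int c_\gamma\,dm_o=1$. Fix $C_0\ge\operatorname{diam}\Sigma$.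

To obtain a $p$ that charges a finite set $S$, we take out $\varepsilon_0\sum_{s\in S}c_s$ from the function $1$ and must write the rest as a positive combination of the $c_\gamma$, with exponentially small weight on distant $\gamma$. The idea is to proceed by scales. A function $R_n$ that is nearly constant at scale $e^{-n}$ is comparable from above to its average against the $c_\gamma$ with $\gamma o$ near the sphere of radius $n$. We subtract a small multiple of that average; the remainder stays positive, and one must check that it stays regular, at the next finer scale, with the *same* constant.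

**Lemma 4.** For every $A\ge1$ there is $\varepsilon\in(0,1)$ such that every $u:\partial X\to(0,\infty)$ with
$$|u(\xi)-u(\eta)|\le A\,u(\xi)\,d_o(\xi,\eta)^\alpha\quad\forall\,\xi,\eta$$
can be written $u=\sum_{n\ge0}\sum_\gamma p_n(\gamma)c_\gamma$ in $L^1(m_o)$, with $p_n\ge0$ supported on $\{d(o,\gamma o)\le n+C_0\}$ and $\sum_\gamma p_n(\gamma)=\varepsilon(1-\varepsilon)^n\int u\,dm_o$.

*Proof.* For $\eta\in\partial X$ let $\gamma_n(\eta)$ be the first $\gamma$, in a fixed enumeration of $\Gamma$, with $d(\gamma o,c_{o\eta}(n))\le C_0$. It exists by the choice of $C_0$, is Borel in $\eta$ and takes finitely many values, all with $d(o,\gamma o)\le n+C_0$. For fixed $n,\xi$ let $i(\eta)=\min(\lfloor(\xi|\eta)_o\rfloor,n)$.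

**Step 1: the averages are bounded, with room for a small exponential weight.** There are $\kappa_0\in(0,1)$ and $C'\ge1$ such that for $0<\kappa\le\kappa_0$ and all $n,\xi$,
$$\int(1-\kappa)^{-(n-i(\eta))}c_{\gamma_n(\eta)}(\xi)\,dm_o(\eta)\le C'.\tag{6}$$

By (5) and (H), $c_{\gamma_n(\eta)}(\xi)\le C\,k(x,o,\xi)$ with $x=c_{o\eta}(n)$. Let $i=i(\eta)$ and $y=c_{o\xi}(i)$. We show $k(x,y,\xi)\le Ce^{-\varsigma(n-i)}$.

Since $(\xi|\eta)_o\ge i$, (G2) gives $d(c_{o\eta}(i),y)\le C$, so $n-i\le d(x,y)\le n-i+C$. If $n-i\le1+\delta$, the claim follows from (H). Otherwise $i<n$, so $(\xi|\eta)_o<i+1$. Since $(x|\eta)_o=n$, the four-point inequality gives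
$$\min\{(x|\xi)_o,n\}\le(\xi|\eta)_o+\delta<i+1+\delta<n,$$
hence $(x|\xi)_o\le i+1+\delta$. By (3),
$$b_\xi(x,y)=b_\xi(x,o)+b_\xi(o,y)=n-2(x|\xi)_o+i\ge n-i-2-2\delta,$$
so $(x|\xi)_y=\frac12(d(x,y)-b_\xi(x,y))\le C$. By (G0) there is $y'$ on the ray from $x$ to $\xi$ with $d(y,y')\le C$. By (H) and (S3) with base point $x$, $k(x,y,\xi)\le C\,k(x,y',\xi)\le Ce^{-\varsigma d(x,y')}\le Ce^{-\varsigma(n-i)}$.

Now $\{i(\eta)=i\}\subset B_o(\xi,i)$, so by (S1)
$$\int_{\{i(\eta)=i\}}c_{\gamma_n(\eta)}(\xi)\,dm_o(\eta)\le Ce^{-\varsigma(n-i)}\,k(y,o,\xi)\,m_o(B_o(\xi,i))\le Ce^{-\varsigma(n-i)}.$$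
Multiply by $(1-\kappa)^{-(n-i)}$ and sum over $i$, choosing $\kappa_0$ with $(1-\kappa_0)^{-1}\le e^{\varsigma/2}$.

**Step 2: set up the recursion.** By (S0) there is $C_3$ such that
$$|c_\gamma(\xi)-c_\gamma(\eta)|\le C_3\,c_\gamma(\xi)\,(e^nd_o(\xi,\eta))^\alpha\quad\text{if }d_o(\xi,\eta)\le e^{-n},\ d(o,\gamma o)\le n+C_0,\tag{7}$$
because there $|\log c_\gamma(\xi)-\log c_\gamma(\eta)|\le C_2e^{\alpha C_0}(e^nd_o(\xi,\eta))^\alpha$ is bounded. Choose $0<\kappa\le\kappa_0$ with $(1+\kappa C_3)e^{-\alpha}\le1-\kappa$, which is possible since $e^{-\alpha}<1$, and put $\varepsilon=\kappa/((1+A)C')\in(0,1)$. Let $R_0=u$ and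
$$g_n(\xi)=\int R_n(\eta)\,c_{\gamma_n(\eta)}(\xi)\,dm_o(\eta),\qquad R_{n+1}=R_n-\varepsilon g_n.$$
All these functions are continuous: $u$ by hypothesis, and $g_n$ as a finite combination of the $c_\gamma$.

**Step 3: positivity and regularity persist.** We prove by induction on $n$:

* (i) $(1-\kappa)R_j\le R_{j+1}\le R_j$ for $j<n$, and $R_n>0$;
* (ii) $|R_j(\xi)-R_j(\eta)|\le A\,R_j(\xi)\,(e^jd_o(\xi,\eta))^\alpha$ if $d_o(\xi,\eta)\le e^{-j}$, for $j\le n$.

For $n=0$ this is the hypothesis. Assume it for $n$. With $i=i(\eta)$ we have $d_o(\xi,\eta)\le e^{-i}$, so by (i), (ii), (i) in turn,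
$$R_n(\eta)\le R_i(\eta)\le(1+A)R_i(\xi)\le(1+A)(1-\kappa)^{-(n-i)}R_n(\xi).$$
Inserting this in $g_n$ and using (6), $g_n\le(1+A)C'R_n$, that is, $\varepsilon g_n\le\kappa R_n$. Since $g_n\ge0$, this is (i) for $n+1$. If $d=d_o(\xi,\eta)\le e^{-(n+1)}$, then (ii) for $R_n$ and (7) give
$$|R_{n+1}(\xi)-R_{n+1}(\eta)|\le A\,R_n(\xi)(e^nd)^\alpha+\varepsilon C_3\,g_n(\xi)(e^nd)^\alpha\le\frac{(A+\kappa C_3)e^{-\alpha}}{1-\kappa}\,R_{n+1}(\xi)\,(e^{n+1}d)^\alpha.$$
Since $A\ge1$, $A+\kappa C_3\le A(1+\kappa C_3)$, so by the choice of $\kappa$ the fraction is at most $A$. This is (ii) for $n+1$. Note how the gain $e^{-\alpha}$ from passing to the finer scale pays for both losses.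

**Step 4: read off the weights.** Put $p_n(\gamma)=\varepsilon\int_{\{\gamma_n=\gamma\}}R_n\,dm_o$, so $\varepsilon g_n=\sum_\gamma p_n(\gamma)c_\gamma$. Since $\int c_\gamma\,dm_o=1$, $\int R_{n+1}\,dm_o=(1-\varepsilon)\int R_n\,dm_o$. Hence $\int R_n\,dm_o=(1-\varepsilon)^n\int u\,dm_o$, which gives the mass of $p_n$. This tends to $0$, and $R_n=u-\sum_{j<n}\varepsilon g_j\ge0$, so $u=\sum_n\varepsilon g_n$ in $L^1(m_o)$. $\square$

**Corollary 5.** Let $S\subset\Gamma$ be finite. There are $\varepsilon_0>0$, $\delta_0>0$ and a probability $p$ on $\Gamma$ with $p\ge\varepsilon_0$ on $S$, $\sum_\gamma p(\gamma)e^{\delta_0d(o,\gamma o)}<\infty$, and $\sum_\gamma p(\gamma)c_\gamma=1$ $m_o$-a.e.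

*Proof.* By (S0) each $c_s$ satisfies $|c_s(\xi)-c_s(\eta)|\le C_sd_o(\xi,\eta)^\alpha$. So for $\varepsilon_0$ small, $u=1-\varepsilon_0\sum_{s\in S}c_s$ satisfies $u\ge\frac12$ and $|u(\xi)-u(\eta)|\le\frac12d_o(\xi,\eta)^\alpha\le u(\xi)\,d_o(\xi,\eta)^\alpha$. Apply Lemma 4 with $A=1$ and put $p=\varepsilon_01_S+\sum_np_n$. Its mass is $\varepsilon_0|S|+\int u\,dm_o=1$, and $\sum p(\gamma)c_\gamma=\varepsilon_0\sum_Sc_s+u=1$. On the support of $p_n$ we have $d(o,\gamma o)\le n+C_0$, so any $\delta_0>0$ with $e^{\delta_0}(1-\varepsilon)<1$ gives the moment. $\square$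

## 8. Lifting a boundary family to $\partial X\times\mathbb{CP}^1$

**Lemma 10.** For any $\rho$ and any regular family, normalized by $m_o(\partial X)=1$, there is a probability $\Theta$ on $\partial X\times\mathbb{CP}^1$ with first marginal $m_o$ and $\gamma_*\Theta=c_\gamma(\xi)\,\Theta$ for all $\gamma$ (diagonal action).

*Proof.* **Step 1: an almost equivariant family of averages.** Let $\chi\ge0$ be Lipschitz with compact support on $X$ and $\sum_\gamma\chi(\gamma^{-1}x)=1$. Then $\chi_x(g)=\chi(g^{-1}x)$ is a probability on $\Gamma$ with $\gamma\chi_x=\chi_{\gamma x}$ (left translation) and $\|\chi_x-\chi_y\|_1\le Cd(x,y)$, since the number of nonzero terms is uniformly bounded. Put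
$$a_T(\xi)=\frac1T\int_0^T\chi_{c_{o\xi}(s)}\,ds,\qquad\beta^T_\xi=\sum_ga_T(\xi)(g)\,\rho(g)_*dA,$$
which are continuous in $\xi$.

**Step 2: the equivariance error is $O(1/T)$.** We have $\gamma a_T(\xi)=\frac1T\int_0^T\chi_{\gamma c_{o\xi}(s)}\,ds$. Let $\beta=b_{\gamma\xi}(\gamma o,o)$, so $|\beta|\le d(o,\gamma o)$. The points $\gamma c_{o\xi}(s+\beta)$ and $c_{o,\gamma\xi}(s)$ both have $b_{\gamma\xi}(\cdot,o)=-s$, so they lie on the same horocycle. At $s=|\beta|$ their distance is at most $4d(o,\gamma o)$. By (G1) it is $\le C_\gamma e^{-s}$ for $s\ge|\beta|$. Shifting the variable by $\beta$ changes the integral over $[0,T]$ by at most $2|\beta|$ in norm, the times $s<|\beta|$ contribute at most $2|\beta|$, and the rest at most $C\,C_\gamma$. So, with a new $C_\gamma$ independent of $\xi$, $\|\gamma a_T(\xi)-a_T(\gamma\xi)\|_1\le C_\gamma/T$, whence $\|\rho(\gamma)_*\beta^T_\xi-\beta^T_{\gamma\xi}\|\le C_\gamma/T$.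

**Step 3: pass to the limit.** Let $\Theta$ be a weak-* limit of $\Theta_T=m_o(d\xi)\,\beta^T_\xi(dz)$ as $T\to\infty$ along a sequence. For continuous $f$,
$$\int f\,d\gamma_*\Theta_T=\int m_o(d\xi)\int f(\gamma\xi,\cdot)\,d\beta^T_{\gamma\xi}+O(1/T)=\int c_\gamma f\,d\Theta_T+O(1/T),$$
and $c_\gamma f$ is continuous. $\square$

*Passage to $M$.* Given any such $\Theta$, put $\Theta_x=k(x,o,\xi)\,\Theta$ and let $\mu_x$ be its image on $\mathbb{CP}^1$, which is weakly continuous in $x$. By (5), $k(x,o,\gamma^{-1}\xi)\,c_\gamma(\xi)=k(\gamma x,\gamma o,\xi)\,k(\gamma o,o,\xi)=k(\gamma x,o,\xi)$, so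
$$\gamma_*\Theta_x=\Theta_{\gamma x},\qquad\rho(\gamma)_*\mu_x=\mu_{\gamma x}.\tag{8}$$
Hence $\mathrm{vol}(dx)\,\mu_x(dz)$ is $\Gamma$-invariant and descends to a finite measure on $M$. Let $\Xi$ be its normalization to a probability. For the families $\omega,\lambda,\nu$ (with $\nu_o(\partial X)=1$) write $\Xi^\omega,\Xi^\lambda,\Xi^\nu$.

*Example.* If $s$ is an equivariant boundary map, $\Theta=(\mathrm{id},s)_*m_o$ qualifies, since $\gamma_*\Theta$ is the image of $\gamma_*m_o=c_\gamma m_o$ under $(\mathrm{id},s)$. Then $\mu_x=s_*m_x$, as in the Fuchsian test.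

## 9. The three measures on $M$ come from the three families

**Proposition 11.** Let $\rho$ satisfy the standing assumption and let $\Theta$ be as in Lemma 10, for each of the three families. Then the harmonic measure is $\Xi^\omega$; the projection of the SRB measure is $\Xi^\lambda$; the limit $\Lambda$ of large discs satisfies $C^{-1}\Xi^\nu\le\Lambda\le C\,\Xi^\nu$.

*Proof.* **Step 1: the harmonic measure.** By a partition of unity on $\Sigma$ it suffices to test functions $f$ supported over a disc in $\Sigma$, lifted to a disc $W\subset X$. Up to normalization,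
$$\int\Delta_{\mathcal F}f\,d\Xi^\omega=\int\Theta(d\xi,dz)\int_W\Delta_xf(x,z)\,k(x,o,\xi)\,\mathrm{vol}(dx)=0$$
by Green's formula, since $k(\cdot,o,\xi)$ is harmonic and $f(\cdot,z)$ has compact support in $W$. Uniqueness in Theorem A gives the claim.

**Step 2: an invariant measure for each backward endpoint.** Identify $T^1X$ with $X\times\partial X$ by $v\leftrightarrow(x,v^-)$. With $\xi=v^-$ we have $v=\nabla_xb_\xi(x,o)$; the geodesic flow fixes $\xi$ and moves $x$ by the flow $\phi^\xi_t$ of $\nabla b_\xi$. The measure $k(x,o,\xi)\,\mathrm{vol}(dx)\,\lambda_o(d\xi)=\mathrm{vol}(dx)\,\lambda_x(d\xi)$ is Liouville measure, hence invariant. So for $f\in C_c(X)$ and $t\in\mathbb R$ the function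
$$\xi\mapsto\int(f\circ\phi^\xi_t-f)(x)\,k(x,o,\xi)\,\mathrm{vol}(dx),$$
which is continuous, has zero integral against $g\,\lambda_o$ for every $g\in C(\partial X)$. By full support it vanishes identically. That is, $k(\cdot,o,\xi)\,\mathrm{vol}$ is $\phi^\xi_t$-invariant for *every* $\xi$, not just for $\lambda_o$-almost every $\xi$.

**Step 3: the SRB measure.** By Step 2, $\mathrm{vol}(dx)\,\Theta_x(d\xi,dz)=k(x,o,\xi)\,\mathrm{vol}(dx)\,\Theta(d\xi,dz)$ on $T^1X\times\mathbb{CP}^1$ is invariant under the foliated geodesic flow, which fixes $\xi$ and $z$; by (8) it is $\Gamma$-invariant, so it descends to $T^1\mathcal F$. Local unstable manifolds are, for fixed $(\xi,z)$, arcs of $\{b_\xi(\cdot,o)=r\}$ with normals $\nabla b_\xi$. Since $b_\xi$ is $C^2$ with $|\nabla b_\xi|=1$, the coarea formula gives $\mathrm{vol}=dr\,d\ell$ with $\ell$ the length on horocycles, and $d\ell$ is equivalent to Riemannian measure on the unstable arcs. So the conditional measures are proportional to $k(x,o,\xi)\,d\ell$, which are absolutely continuous. By uniqueness in Theorem A the normalized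 measure is the SRB measure. It projects to $\Xi^\lambda$.

**Step 4: rewrite the large discs.** Let $f\in C(M)$. By uniqueness, independence of centers and compactness, $\int f\,dp_*m_{w,R}\to\int f\,d\Lambda$ as $R\to\infty$, *uniformly* in $w\in M$: otherwise suitable $w_n$ and $R_n\to\infty$ would give another accumulation point. Let $f\ge0$ with lift $\tilde f$, and integrate over $w$ with respect to $\Xi^\nu$. With $c_0$ the normalizing constant,
$$\int f\,d\Lambda=\lim_Rc_0^{-1}\int_D\mathrm{vol}(dx)\int\mu_x(dz)\int_{B(x,R)}\frac{\tilde f(y,z)}{|B(x,R)|}\,\mathrm{vol}(dy).$$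
The measure in $(x,y,z)$ is invariant under the diagonal action. For an invariant measure $\eta$ we have $\eta(x\in D)=\sum_\gamma\eta(x\in D,y\in\gamma D)=\sum_\gamma\eta(x\in\gamma^{-1}D,y\in D)=\eta(y\in D)$. So we may integrate over $x\in X$, $y\in D$. Using $k(x,o,\xi)=k(x,y,\xi)\,k(y,o,\xi)$, the right side becomes
$$\lim_Rc_0^{-1}\int_D\mathrm{vol}(dy)\int\tilde f(y,z)\,F_R(y,\xi)\,\Theta_y(d\xi,dz),\qquad F_R(y,\xi)=\int_{B(y,R)}\frac{e^{-hb_\xi(x,y)}}{|B(x,R)|}\,\mathrm{vol}(dx).$$
Since $\int f\,d\Xi^\nu$ is the same expression with $F_R$ replaced by $1$, it suffices to prove $c\le F_R\le C$ for $R\ge1$. Recall $|B(x,R)|\asymp e^{hR}$ uniformly in $x$ for $R\ge1$ (Margulis; Coornaert 1993).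

**Step 5: upper bound for $F_R$.** Let $d(x,y)\in[r,r+1)$ and $(x|\xi)_y\in[j,j+1)$ with integers $r,j$. Then $0\le j\le r\le R$, because $(x|\xi)_y\le d(x,y)$. By (G2) with base point $y$, $d(c_{yx}(j),c_{y\xi}(j))\le C$, so $d(x,c_{y\xi}(j))\le r-j+C$. Such $x$ fill volume $\le Ce^{h(r-j)}$, and there $e^{-hb_\xi(x,y)}\le Ce^{-h(r-2j)}$ by (3). The contribution is $\le Ce^{hj}$, and the sum over $j\le r\le R$ is $\le Ce^{hR}$.

**Step 6: lower bound for $F_R$.** On the ball of radius $1$ about $c_{y\xi}(R-1)$, $b_\xi(x,y)\le-R+2$. This ball lies in $B(y,R)$ up to a null set and contributes at least $ce^{hR}$ to $\int_{B(y,R)}e^{-hb_\xi(x,y)}\,\mathrm{vol}(dx)$. $\square$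

If the curvature is constant, normalized to $-1$, then $h=1$ and one may take $\nu=\omega=\lambda$, with one common $\Theta$. This proves the constant-curvature test of Section 2.

## 10. The spectral gap and the stationary density of $\rho_t$

For $g\in PSL_2(\mathbb C)$ let $\pi(g)\varphi=(\varphi\circ g^{-1})\,\mathrm{Jac}(g^{-1})$, so that $g_*(\varphi\,dA)=\pi(g)\varphi\,dA$, and let $\check\pi(g)f=f\circ g$. Fix $l\ge1$. Let $\Delta\ge0$ be the positive Laplacian of $S^2$, $G=(1+\Delta)^l$, and $\|\varphi\|=\|G\varphi\|_{L^2(dA)}$ on the real Sobolev space $H=H^{2l}(S^2)$; put $H_0=\{\varphi\in H:\int\varphi\,dA=0\}$. Recall that $H\subset C^{2l-2}(S^2)$ compactly. Rotations act isometrically on $H$ by $\pi$ and $\check\pi$, and $\pi(g)$ preserves integrals.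

**(a) Distortion grows slowly in $|t|$.** *Purpose: bound $\pi(\rho_t(\gamma))$ by the word length.* We show $\|\pi(h_t)\|,\|\check\pi(h_t)\|\le e^{C_5|t|}$ on $H$. For smooth $\varphi$, $\varphi_t=\pi(h_t)\varphi$ satisfies $\partial_t\varphi_t=\mathcal L\varphi_t$ with $\mathcal L\varphi=-\mathrm{div}(\varphi Y)$, where $Y$ is the smooth generator of $h_t$. With $\psi=G\varphi_t$,
$$\tfrac{d}{dt}\|\varphi_t\|^2=2\langle\mathcal L\psi,\psi\rangle+2\langle[G,\mathcal L]\varphi_t,\psi\rangle\le2C_5\|\varphi_t\|^2.$$
Indeed, integrating by parts, $\langle\mathcal L\psi,\psi\rangle=-\int(\mathrm{div}Y)\psi^2-\int\psi\,Y\psi=-\frac12\int(\mathrm{div}Y)\psi^2$. Moreover $G$ and $\mathcal L$ are scalar differential operators with smooth coefficients, of orders $2l$ and $1$, whose principal symbols commute. So $[G,\mathcal L]$ has order $\le2l$, and $\|[G,\mathcal L]\varphi_t\|_{L^2}\le C\|\varphi_t\|_{H^{2l}}\le C\|\varphi_t\|$ by ellipticity of $G$. Gronwall and density of $C^\infty$ in $H$ give the bound for $t\ge0$. For $t<0$ replace $Y$ by $-Y$. For $\check\pi$ the generator is $f\mapsto Yf$,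 with $\langle Y\psi,\psi\rangle=-\frac12\int(\mathrm{div}Y)\psi^2$ and $[G,Y]$ of order $\le2l$.

Each generator $a_i^{\pm1},b_i^{\pm1}$ is mapped by $\rho_t$ to a rotation or to $h_{\pm t}$. With $|\gamma|$ the word length,
$$\|\pi(\rho_t(\gamma))\|,\ \|\check\pi(\rho_t(\gamma))\|\le e^{C_5|t||\gamma|},\qquad|\gamma|\le C_4(1+d(o,\gamma o)),\tag{9}$$
the second by Milnor–Švarc.

**(b) The gap.** *Purpose: find a finite set on which averaging contracts, for all $t$ at once.* Let
$$S=\{a_1^{\pm1},\ (a_2a_1a_2^{-1})^{\pm1},\ (a_2^2a_1a_2^{-2})^{\pm1}\}.$$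
For *all* $t$, $\rho_t$ maps $S$ bijectively onto $\{V_1^{\pm1},V_2^{\pm1},V_3^{\pm1}\}$. As $S=S^{-1}$, put $T=\frac16\sum_{s\in S}\pi(\rho_t(s))=\frac16\sum_{s\in S}\check\pi(\rho_t(s))$. By Lubotzky–Phillips–Sarnak (*Hecke operators and distributing points on the sphere I*, CPAM 39 (1986)), $\|T\|_{L^2_0(S^2)}\le\sqrt5/3<1$, where $L^2_0$ denotes the functions of integral zero. Since $T$ commutes with $\Delta$, also $\|T\|_{H_0}\le\sqrt5/3$.

*Check on linear functions.* There $V_1+V_1^{-1}$ acts as $\mathrm{diag}(2,-\frac65,-\frac65)$, and the sum over the three axes is $(2-\frac{12}5)I=-\frac25I$. So $T=-\frac1{15}$ on linear functions, within the bound.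

**Proposition 12.** Let $(m_x)$ be a regular family, and $p$ from Corollary 5 for this $S$. There is $t_0>0$ (depending on the family, $p$ and $l$) such that for $|t|<t_0$ there is a unique $(\rho_t)_*p$-stationary probability on $S^2$. It is $\varphi\,dA$ with $\varphi\in H$, $\varphi\ge\frac12$.

*Proof.* **Step 1: the averaging operator contracts.** Let
$$P=\sum_\gamma p(\gamma)\,\pi(\rho_t(\gamma))=6\varepsilon_0T+\sum_\gamma(p-\varepsilon_01_S)(\gamma)\,\pi(\rho_t(\gamma)).$$
If $C_5C_4|t|\le\delta_0$ this converges in norm on $H$ by (9) and the exponential moment, and it preserves integrals. On $H_0$,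
$$\|P\|\le q(t):=6\varepsilon_0\tfrac{\sqrt5}3+\sum_\gamma(p-\varepsilon_01_S)(\gamma)\,e^{C_5|t||\gamma|}\ \xrightarrow[t\to0]{}\ 1-6\varepsilon_0\big(1-\tfrac{\sqrt5}3\big)<1$$
by dominated convergence, with dominating function $e^{\delta_0(1+d(o,\gamma o))}$. So for small $t$, $q(t)<1$ and $P$ is a strict contraction of the affine space $1+H_0$. Let $\varphi$ be its fixed point.

**Step 2: the fixed point is close to $1$.** From $\varphi-1=P(\varphi-1)+(P1-1)$,
$$\|\varphi-1\|\le(1-q(t))^{-1}\sum_\gamma p(\gamma)\,\|\pi(\rho_t(\gamma))1-1\|\to0\quad(t\to0),$$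
again by dominated convergence: each term tends to $0$ because $\rho_t(\gamma)\to\rho_0(\gamma)\in SO(3)$ and $\pi(g)1=\mathrm{Jac}(g^{-1})$. By Sobolev embedding $\varphi\ge\frac12$ for small $t$. So $\varphi\,dA$ is a stationary probability.

**Step 3: uniqueness among all probabilities.** Without it we could not identify $\mu_o$, about whose regularity we know nothing. Let $Qf=\sum_\gamma p(\gamma)\,f\circ\rho_t(\gamma)$ act on $H/\mathbb R$ with the quotient norm. As $\int f\,dA$ is the constant $c$ minimizing $\|f-c\|$, $H/\mathbb R\cong H_0$ isometrically, compatibly with rotations, and the $\check\pi(\rho_t(\gamma))$ fix constants. So as in Step 1, $\|Q\|_{H/\mathbb R}\le q(t)<1$. If $\mu,\mu'$ are stationary and $f\in H$, then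
$$\int f\,d(\mu-\mu')=\int Q^nf\,d(\mu-\mu')\to0,$$
because the oscillation of $Q^nf$ is $\le C\|Q^nf\|_{H/\mathbb R}\to0$. Since $H$ is dense in $C(S^2)$, $\mu=\mu'$. $\square$

## 11. Equivalence to Lebesgue measure, and smoothness of the densities

*Proof of Theorem 1.* For each of the families $\omega,\lambda,\nu$ take $p$ from Corollary 5 for the set $S$ of Section 10 (it does not depend on $t$), $\Theta$ from Lemma 10 for $\rho=\rho_t$, and the measures $\mu_x$. Let $0<|t|<t_0$, where $t_0$ is the smallest of the three bounds in Proposition 12 with $l=1$.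

**Step 1: the density at $o$.** Since $\sum_\gamma p(\gamma)c_\gamma=1$ $m_o$-a.e. and $\Theta$ has first marginal $m_o$, identity (2) holds: $\mu_o$ is a $(\rho_t)_*p$-stationary probability. By Proposition 12, $\mu_o=\varphi\,dA$ with $\varphi$ continuous and $\ge\frac12$.

**Step 2: the density at other points.** As $\Theta_x=k(x,o,\xi)\,\Theta$,
$$\min_\xi k(x,o,\xi)\,\mu_o\le\mu_x\le\max_\xi k(x,o,\xi)\,\mu_o.$$
So $C^{-1}dA\le\mu_x\le C\,dA$ for $x$ in the compact set $\overline D$. The lift of a smooth volume on $M$ is comparable to $\mathrm{vol}\otimes dA$ on $\overline D\times S^2$. Hence each of $\Xi^\omega,\Xi^\lambda,\Xi^\nu$ has density bounded above and below with respect to a smooth volume on $M$.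

**Step 3: conclusion.** By Section 3, $\rho_t$ satisfies the standing assumption, so Proposition 11 applies: the harmonic measure $\Xi^\omega$, the projected SRB measure $\Xi^\lambda$ and the limit of large discs $\Lambda$, with $C^{-1}\Xi^\nu\le\Lambda\le C\,\Xi^\nu$, are all equivalent to Lebesgue measure on $M$, with densities bounded above and below. The negatively curved metric was arbitrary, so nonconstant curvature is allowed, for example a small suitable conformal perturbation of a hyperbolic metric. The answer to the problem is no. $\blacksquare$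

*Proof of Theorem 2.* Fix $l$ and one of the families $\omega,\lambda$, and take $0<|t|$ below the bound of Proposition 12 for this $l$.

**Step 1: write $\mu_x$ as an average of $\mu_o$.** For $x\in\overline D$, $u_x=k(x,o,\cdot)$ satisfies the hypothesis of Lemma 4 with a constant $A$ uniform in $x\in\overline D$, by (S0). So $u_x=\sum_\gamma p^x(\gamma)c_\gamma$ in $L^1(m_o)$ with $\sum_\gamma p^x(\gamma)e^{\delta_1d(o,\gamma o)}\le C$ uniformly, for some $\delta_1>0$. Then
$$\mu_x=(\mathrm{pr}_2)_*(u_x\Theta)=\sum_\gamma p^x(\gamma)\,\rho_t(\gamma)_*\mu_o,$$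
which has density $\varphi_x=\sum_\gamma p^x(\gamma)\,\pi(\rho_t(\gamma))\varphi$.

**Step 2: uniform bounds and continuity.** If also $C_5C_4|t|\le\delta_1$, then by (9) $\varphi_x$ is bounded in $H^{2l}$ uniformly in $x\in\overline D$. Since $\varphi_{\gamma x}=\pi(\rho_t(\gamma))\varphi_x$ by (8), the same holds on compact subsets of $X$. If $x_n\to x$, the $\varphi_{x_n}$ are precompact in $C^{2l-2}(S^2)$, and any limit is the density of the weak limit $\mu_x$. So $x\mapsto\varphi_x\in C^{2l-2}(S^2)$ is continuous. Positivity follows from $\mu_x\ge\min_\xi k(x,o,\xi)\,\mu_o$. Take $t_l$ to be the smaller of the bounds for the two families and apply Proposition 11. $\blacksquare$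

## 12. Injective boundary maps

We return to the first approach and prove what it does give.

*Proof of Proposition 3.* Assume the curvature is not constant.

**Step 1: $\omega_o,\lambda_o,\nu_o$ are pairwise mutually singular.** This concerns only the circle, so we may test it with a convenient representation. Let $\rho_F:\Gamma\to PSL_2(\mathbb C)$ be quasifuchsian; it has no invariant probability. Let $s_F:\partial X\to\mathbb{CP}^1$ be the equivariant homeomorphism onto its limit set. By the example in Section 8, $\Theta=(\mathrm{id},s_F)_*m_o$ is admissible in Proposition 11. So the three measures for $\rho_F$ are equivalent to those induced by $\mathrm{vol}(dx)\,(s_F)_*m_x(dz)$, $m=\omega,\lambda,\nu$. By Theorem A these are pairwise singular. For two families $m,m'$, lift a separating set to $E\subset X\times\mathbb{CP}^1$. By Fubini there is $x$ such that the slice $E_x$ has full measure for $(s_F)_*m_x$ and measure zero for $(s_F)_*m'_x$. Then $s_F^{-1}(E_x)$ separates $m_x$ from $m'_x$, and $m_o\perp m'_o$ by (F2).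

**Step 2: transport a separating set by $s$.** For $\rho,s$ as in the statement, $\Theta=(\mathrm{id},s)_*m_o$ is again admissible in Proposition 11. So the three measures are equivalent to those induced by $\mathrm{vol}(dx)\,s_*m_x(dz)$. For two families $m,m'$ choose by Step 1 a Borel set $N_0\subset\partial'$ with $m_o(\partial X\setminus N_0)=0$ and $m'_o(N_0)=0$, and put $N=\bigcup_\gamma\gamma N_0$. This is a $\Gamma$-invariant subset of $\partial'$ with the same properties, as the measure classes are $\Gamma$-invariant. Since $s$ is injective and Borel, $s(N)$ is Borel (Lusin–Souslin); it is $\rho(\Gamma)$-invariant, and $s^{-1}(s(N))=N$. Hence $s_*m_x$ gives full measure to $s(N)$ and $s_*m'_x(s(N))=m'_x(N)=0$, for every $x$. The $\Gamma$-invariant set $X\times s(N)$ descends to a set of full measure for the first measure on $M$ and null for the second. $\blacksquare$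

For $\rho_t$ with $0<|t|<t_0$ and nonconstant curvature, the two facts coexist. By Step 1 the measures $\Theta$ of the three families are pairwise singular on $\partial X\times\mathbb{CP}^1$, while by Theorem 1 all their projections to $\mathbb{CP}^1$ are comparable to round area.
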